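\title{Connected graphs whose list distinguishing index\\ exceeds the distinguishing index}

\begin{abstract}
An edge coloring of a graph is distinguishing if no non-identity automorphism preserves it. We show that for every integer $k\ge 2$ there is a connected graph of cardinality $2^{\aleph_0}$ that has a distinguishing edge coloring with $k$ colors and none with fewer, but for which lists of size $k$ do not suffice and lists of size $k+1$ do. This disproves the conjecture that the list distinguishing index and the distinguishing index agree on all connected graphs. The core of the construction is a permutation group on a countable set, generated by one involution for each coloring from given lists; it is built from graphs without short cycles by a transfinite recursion. The same groups give a permutation group on a countable set with distinguishing number $2$ and list distinguishing number $\aleph_0$.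
\end{abstract}

\section{Distinguishing colorings from lists}\label{sec:intro}

Graphs are simple and may be infinite. An edge coloring of a graph $G$ \emph{breaks} an automorphism $\varphi$ if $\varphi$ maps some edge to an edge of a different color, and the coloring is \emph{distinguishing} if it breaks every non-identity automorphism. The \emph{distinguishing index} $D'(G)$ is the least cardinal number of colors in a distinguishing edge coloring; it measures how much information has to be written on the edges to remove all symmetry. A connected graph $G\ne K_2$ has such a coloring: give all edges different colors. An automorphism preserving this coloring maps each edge to itself, so it fixes each vertex of degree at least $2$, which is the intersection of two edges, and then each vertex of degree $1$. The graph $K_2$ has no distinguishing edge coloring and is excluded.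

In the list version each edge $e$ carries its own set $L(e)$ of permitted colors. The \emph{list distinguishing index} $D'_l(G)$ is the least cardinal $k$ such that for every assignment of lists of cardinality $k$ there is a distinguishing edge coloring $c$ with $c(e)\in L(e)$ for all edges $e$. Taking all lists equal gives $D'_l(G)\ge D'(G)$. The following conjecture is posed by Kwa\'sny and Stawiski in \cite{KS}.

\begin{quote}
\emph{For every connected graph $G\neq K_2$, finite or infinite, $D'_l(G)=D'(G)$.}
\end{quote}

The guess behind it is that equal lists are the worst case. Different lists seem only to help: an automorphism that maps an edge to an edge with a disjoint list is broken by every coloring from the lists. The simplest cases agree. For the star $K_{1,n}$ with $n\ge2$ a coloring is distinguishing exactly when it is injective, and lists of size $n$ allow a greedy injective choice, so both indices are $n$. For a finite path with at least two edges it suffices to color the two end edges differently, so both are $2$. If $D'(G)=1$, then $G$ has no non-identity automorphism, so $D'_l(G)=1$; thus $D'=2<3=D'_l$ are the smallest values that a counterexample could have. They occur.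

\begin{theorem}\label{thm:graph}
For every integer $k\ge2$ there is a connected graph $G$ of cardinality $2^{\aleph_0}$ with $D'(G)=k$ and $D'_l(G)=k+1$.
\end{theorem}

The proof is in ZFC and uses the axiom of choice. It does not decide the conjecture for finite graphs, nor whether $D'_l-D'$ can exceed $1$ for a connected graph.

The phenomenon is one of permutation groups, and most of the work takes place there. Let $\Gamma$ be a group of permutations of a set $X$. A coloring $c$ of the points of $X$ is \emph{preserved} by $\gamma\in\Gamma$ if $c\circ\gamma=c$, and it is \emph{distinguishing} if only $\gamma=1$ preserves it. The \emph{distinguishing number} and the \emph{list distinguishing number} of $\Gamma$ are defined like $D'$ and $D'_l$, with points in place of edges. We write $[r]=\{1,\dots,r\}$.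

\begin{theorem}\label{thm:group}
Let $k\ge2$ be an integer. There are a countably infinite set $X$, a partition $X=P\sqcup Q$, a group $\Gamma$ of permutations of $X$, and $k$-element sets $L(x)\subseteq[2k-1]$ $(x\in X)$ such that
\begin{enumerate}
\item[(1)] no $\gamma\in\Gamma\setminus\{1\}$ satisfies $\gamma(P)=P$;
\item[(2)] for every $c\in\prod_{x\in X}L(x)$ there is $\gamma\in\Gamma\setminus\{1\}$ with $c\circ\gamma=c$.
\end{enumerate}
\end{theorem}

Property (1) says that the $2$-coloring with classes $P$ and $Q$ is distinguishing, and property (2) says that no coloring from the lists $L$ is. Putting these groups side by side makes the gap infinite.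

\begin{theorem}\label{thm:aleph}
There is a permutation group on a countable set with distinguishing number $2$ and list distinguishing number $\aleph_0$.
\end{theorem}

Sections \ref{sec:gadget}--\ref{sec:group} prove Theorem~\ref{thm:group}, Section~\ref{sec:sum} deduces Theorem~\ref{thm:aleph}, and Section~\ref{sec:graph} encodes the group in a graph to prove Theorem~\ref{thm:graph}.

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $\mathfrak c=2^{\aleph_0}$, and permutations are composed from right to left. An \emph{involution} is a permutation $\delta$ with $\delta^2=1$; the identity is allowed. One observation is used for both list parameters: if lists of some size always admit a distinguishing coloring, then so do larger lists, because they can be shrunk. Hence one bad assignment of lists of size $k$ shows that the list parameter exceeds $k$.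

\section{A gadget that forces a coincidence}\label{sec:gadget}

Fix $k\ge2$ until the end of Section~\ref{sec:group}. By property (1), every non-identity element of $\Gamma$ moves some point across the partition $P\sqcup Q$. If such an element is to preserve a coloring $c$, then $c$ must give the same color to some point of $P$ and some point of $Q$. So the lists have to force such a coincidence, and for this unequal lists are more effective than equal ones: with the common list $[k]$ one can color $P$ by $1$ and $Q$ by $2$.

Let $A=A_P\sqcup A_Q$ with $A_P=\{p_S\}$ and $A_Q=\{q_S\}$, where $S$ runs over the $k$-element subsets of $[2k-1]$, and put $L(p_S)=L(q_S)=S$. The elements of the finite set $\Pi=\prod_{a\in A}L(a)$ are called \emph{patterns}.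

\begin{lemma}\label{lem:gadget}
For every pattern $\pi$ there are $p_\pi\in A_P$ and $q_\pi\in A_Q$ with $\pi(p_\pi)=\pi(q_\pi)$.
\end{lemma}

\begin{proof}
If $|\pi(A_P)|\le k-1$, then $[2k-1]\setminus\pi(A_P)$ has at least $k$ elements and contains a $k$-set $S$; but $\pi(p_S)\in S\cap\pi(A_P)$, a contradiction. So $|\pi(A_P)|\ge k$, and the same argument with $q_S$ gives $|\pi(A_Q)|\ge k$. Two subsets of $[2k-1]$ of size at least $k$ intersect.
\end{proof}

For $k=2$ each side has three points, with lists $\{1,2\},\{1,3\},\{2,3\}$. No color lies in all three lists, so each side uses at least two of the three colors, and the two sides share a color.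

For each pattern $\pi$ fix $p_\pi,q_\pi$ as in the lemma, and let $\tau_\pi$ be the transposition of $A$ that interchanges them. Then $\pi\circ\tau_\pi=\pi$.

The group generated by the $\tau_\pi$ satisfies property (2) on $A$, but it violates property (1), however the pairs $p_\pi,q_\pi$ are chosen. Indeed, if the distinct pairs $\{p_\pi,q_\pi\}$ were pairwise disjoint, then, since lists have at least two elements, some pattern $\pi'$ would color the two points of every such pair differently, contradicting $\pi'(p_{\pi'})=\pi'(q_{\pi'})$. So two distinct transpositions share a point. If they are $(p\;q)$ and $(p\;q')$, then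
\[
(p\;q)(p\;q')(p\;q)=(q\;q'),
\]
a non-identity element that preserves $A_P$; if they share a point of $A_Q$, the product is a transposition inside $A_P$. The difficulty is therefore not to find, for each coloring, a symmetry that crosses the partition, but to keep \emph{products} of these symmetries from undoing the crossing.

\section{Moving copies of the gadget}\label{sec:block}

In the product above, the third factor reverses the crossing made by the first, because it acts again at the same place. The remedy is to take many copies of $A$ and to let each generator carry a point to another copy, so that a product never comes back to the place where the crossing happened.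

\subsection{Plain and twisted involutions}

Let $Y$ be a finite set and give $(y,a)\in Y\times A$ the list $L(a)$. A \emph{list coloring} $c$ of $Y\times A$ is a coloring from these lists; it assigns to each $y\in Y$ the pattern $c_y\colon a\mapsto c(y,a)$. A \emph{matching} on $Y$ is a set of pairwise disjoint $2$-element subsets (edges) of $Y$; it is \emph{compatible} with $c$ if $c_y=c_z$ for each of its edges $yz$. Let $M$ be such a matching and let $\sigma$ be the involution of $Y$ that interchanges the ends of each edge of $M$ and fixes all other vertices. The \emph{plain} map of $M$ is $(y,a)\mapsto(\sigma y,a)$. For $y^*\in Y$, the map of $M$ \emph{twisted at $y^*$} is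
\[
(y,a)\mapsto
\begin{cases}
(\sigma y,\tau_{c_y}a) & \text{if } \sigma y\ne y \text{ and } y^*\in\{y,\sigma y\},\\
(\sigma y,a) & \text{otherwise.}
\end{cases}
\]
So it differs from the plain map only on the edge of $M$ at $y^*$, if there is one.

\begin{lemma}\label{lem:invol}
The plain map and the twisted maps of $M$ are involutions of $Y\times A$ that preserve $c$.
\end{lemma}

\begin{proof}
Each such map $\delta$ has the form $(y,a)\mapsto(\sigma y,\tau^ya)$ with $\tau^y\in\{1,\tau_{c_y}\}$. Compatibility gives $c_{\sigma y}=c_y$, and the condition for the twist is symmetric in $y$ and $\sigma y$, so $\tau^{\sigma y}=\tau^y$ and $\delta^2=1$. Also $c(\sigma y,\tau^ya)=c_y(\tau^ya)=c_y(a)=c(y,a)$.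
\end{proof}

\subsection{The shortest words}

For a single coloring $c$ nothing more is needed: if $|Y|>|\Pi|$, two vertices $y,z$ have the same pattern $\pi$, and the map of $\{yz\}$ twisted at $y$ preserves $c$ and sends $(y,p_\pi)$ to $(z,q_\pi)$.

Now take two list colorings $c_0,c_1$ with compatible matchings $M_0,M_1$ and involutions $\sigma_0,\sigma_1$ of $Y$, and consider a product $\delta_0\delta_1\delta_0$, of the shape that failed in Section~\ref{sec:gadget}. Let $y_0$ be matched in $M_0$, let $\delta_0$ be the map of $M_0$ twisted at $y_0$, let $\delta_1$ be the plain map of $M_1$, and put $y_1=\sigma_0y_0$, $y_2=\sigma_1y_1$, $y_3=\sigma_0y_2$. With $\pi$ the pattern of $c_0$ at $y_0$,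
\[
(y_0,p_\pi)\xrightarrow{\ \delta_0\ }(y_1,q_\pi)\xrightarrow{\ \delta_1\ }(y_2,q_\pi).
\]
If $y_2\notin\{y_0,y_1\}$, the last factor $\delta_0$ acts without twist and the image is $(y_3,q_\pi)$: the product has carried a point of $Y\times A_P$ into $Y\times A_Q$. If $y_2\in\{y_0,y_1\}$, the last factor applies $\tau_\pi$ again and the image is $(y_3,p_\pi)$. This happens when $\sigma_1$ fixes $y_1$, and when $M_0$ and $M_1$ share the edge $y_0y_1$. Longer words have a third way to fail: for $\delta_0\delta_2\delta_1\delta_0$, if $y_0y_1\in M_0$, $y_1y_2\in M_1$ and $y_2y_0\in M_2$ form a triangle, the walk returns to $y_0$ and uses the twisted edge a second time.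

To exclude shared edges and cycles we take the matchings $M_i$ from edge-disjoint graphs $E_i$ whose union has no short cycle. Fixed vertices cannot be excluded, since a vertex whose pattern occurs nowhere else cannot be matched; we can only make them rare, for \emph{every} coloring, and then choose a starting vertex that avoids them. For this every moderately large set of vertices must contain an edge of each $E_i$.

\subsection{Graphs with no short cycle and no large independent set}

The two demands pull in opposite directions, and a random graph meets both. On $N$ vertices with edge probability $\rho$, sets of linear size contain edges once $N\rho$ is large, while cycles of length at most $\ell$ are few enough to be destroyed by deleting vertices as long as $(N\rho)^\ell$ is small compared with $N$. We use Markov's inequality, $\Pr[Z>t]\le\mathbb E[Z]/t$ for a random variable $Z\ge0$ and $t>0$, and the bound $1-t\le e^{-t}$.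

\begin{lemma}\label{lem:girth}
For every integer $\ell\ge1$ and every $\varepsilon>0$ there are a finite nonempty set $Y$ and pairwise edge-disjoint graphs $E_0,\dots,E_\ell$ on $Y$ such that $\bigcup_iE_i$ has no cycle of length at most $\ell$, and every subset of $Y$ of size at least $\varepsilon|Y|$ contains an edge of each $E_i$.
\end{lemma}

\begin{proof}
Let $\theta=\frac1{2\ell}$ and $\rho=N^{\theta-1}$. Independently for each pair of elements of an $N$-set, give the pair the label $i$ with probability $\rho/(\ell+1)$ for each $i\in\{0,\dots,\ell\}$, and no label with probability $1-\rho$. Labeled pairs are edges.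

There are at most $N^s$ possible cycles of length $s$, and each is present with probability $\rho^s$. For $s\le\ell$ we have $(N\rho)^s=N^{\theta s}\le N^{1/2}$, so the expected number of cycles of length at most $\ell$ is at most $\ell N^{1/2}$. By Markov's inequality the probability that there are more than $N/2$ of them is at most $2\ell N^{-1/2}$, which tends to $0$.

Let $\mu=\lceil\varepsilon N/2\rceil$. For large $N$ we have $\mu\ge2$, hence $\binom\mu2\ge\mu^2/4\ge\varepsilon^2N^2/16$. A given $\mu$-set contains no edge of a given label with probability $(1-\frac\rho{\ell+1})^{\binom\mu2}$. Summing over at most $2^N\le e^N$ sets and $\ell+1$ labels, the probability that some $\mu$-set misses some label is at most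
\[
(\ell+1)\exp\Big(N-\frac{\rho}{\ell+1}\binom\mu2\Big)\le(\ell+1)\exp\Big(N-\frac{\varepsilon^2N^{1+\theta}}{16(\ell+1)}\Big),
\]
which tends to $0$.

So for large $N$ some outcome has at most $N/2$ cycles of length at most $\ell$, and every $\mu$-set contains an edge of each label. Delete one vertex from each of these cycles, let $Y$ be the set of remaining vertices, and let $E_i$ consist of the pairs in $Y$ with label $i$. Then $|Y|\ge N/2$, and a subset of $Y$ of size at least $\varepsilon|Y|\ge\varepsilon N/2$ has at least $\mu$ elements, so it contains an edge of each $E_i$.
\end{proof}

\subsection{An arbitrary word on one set of copies}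

For each $\ell\ge1$ fix $Y_\ell$ and $E^\ell_0,\dots,E^\ell_\ell$ as in Lemma~\ref{lem:girth} with $\varepsilon=\frac1{|\Pi|\ell}$. For each list coloring $c$ of $Y_\ell\times A$ and each $i\in\{0,\dots,\ell\}$ fix a matching $M_i(c)\subseteq E^\ell_i$ that is compatible with $c$ and maximal with these properties, and let $\sigma_{i,c}$ be its involution of $Y_\ell$.

\begin{lemma}\label{lem:fixed}
The involution $\sigma_{i,c}$ fixes fewer than $|Y_\ell|/\ell$ vertices of $Y_\ell$.
\end{lemma}

\begin{proof}
For a pattern $\pi$, the set of fixed vertices $y$ with $c_y=\pi$ contains no edge of $E^\ell_i$, since such an edge could be added to $M_i(c)$. So this set has fewer than $\frac{|Y_\ell|}{|\Pi|\ell}$ elements. Sum over the $|\Pi|$ patterns.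
\end{proof}

The set of \emph{roles} of level $\ell$ is $R_\ell=\{1,\dots,\ell\}\cup(\{0\}\times Y_\ell)$. A list coloring $c$ of $Y_\ell\times A$ and a role determine an involution of $Y_\ell\times A$ preserving $c$: for $i\in\{1,\dots,\ell\}$ let $\delta(c,i)$ be the plain map of $M_i(c)$, and for $y^*\in Y_\ell$ let $\delta(c,(0,y^*))$ be the map of $M_0(c)$ twisted at $y^*$. All roles $(0,y^*)$ use the same matching and differ only in the position of the twist.

Call a finite sequence $i_1,\dots,i_m$ \emph{reduced} if $m\ge1$ and $i_s\ne i_{s+1}$ for $1\le s<m$. The next lemma is illustrated in Figure~\ref{fig:walk}.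

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \s in {0,...,4} {
  \draw[rounded corners] (2.4*\s-0.45,0) rectangle (2.4*\s+0.45,2);
  \draw[dotted] (2.4*\s-0.45,1) -- (2.4*\s+0.45,1);
  \node at (2.4*\s,-0.35) {$y_{\s}$};
}
\node at (-1,1.5) {$A_P$};
\node at (-1,0.5) {$A_Q$};
\fill (0,1.5) circle (2pt) (2.4,1.5) circle (2pt) (4.8,0.5) circle (2pt) (7.2,0.5) circle (2pt) (9.6,0.5) circle (2pt);
\draw[->,shorten >=3pt] (0,1.5) -- node[above] {$\delta_1$} (2.4,1.5);
\draw[->,shorten >=3pt,very thick] (2.4,1.5) -- node[above right] {$\delta_0$} (4.8,0.5);
\draw[->,shorten >=3pt] (4.8,0.5) -- node[above] {$\delta_2$} (7.2,0.5);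
\draw[->,shorten >=3pt] (7.2,0.5) -- node[above] {$\delta_0$} (9.6,0.5);
\end{tikzpicture}
\caption{The product $\delta_0\delta_2\delta_0\delta_1$ applied to one point. Each box is the copy of the gadget $A=A_P\sqcup A_Q$ over a vertex $y_s$. The vertices $y_0,\dots,y_4$ are distinct, and $\delta_0$ is twisted only on the edge $y_1y_2$, so the point crosses from $A_P$ to $A_Q$ exactly once.}
\label{fig:walk}
\end{figure}

\begin{lemma}\label{lem:walk}
Let $i_1,\dots,i_m$ be a reduced sequence in which exactly the numbers $0,\dots,n-1$ occur, and let $c_0,\dots,c_{n-1}$ be list colorings of $Y_m\times A$. Put $\delta_i=\delta(c_i,i)$ for $1\le i\le n-1$. There is $y^*\in Y_m$ such that, with $\delta_0=\delta(c_0,(0,y^*))$, the product $\delta_{i_m}\cdots\delta_{i_1}$ maps a point of $Y_m\times A_P$ to a point of $Y_m\times A_Q$.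
\end{lemma}

\begin{proof}
Since $n\le m$, the numbers $1,\dots,n-1$ are roles of level $m$. Write $Y=Y_m$, $E_i=E_i^m$ and $\sigma_i=\sigma_{i,c_i}$ for $0\le i\le n-1$; none of these depends on $y^*$. For $y_0\in Y$ define the walk $y_s=\sigma_{i_s}(y_{s-1})$, $s=1,\dots,m$.

\emph{A walk that never stands still.} Fix $s$. The map $y_0\mapsto y_{s-1}$ is a bijection of $Y$, and $y_s=y_{s-1}$ holds exactly when $\sigma_{i_s}$ fixes $y_{s-1}$. By Lemma~\ref{lem:fixed}, fewer than $|Y|/m$ vertices $y_0$ give $y_s=y_{s-1}$. Summing over the $m$ values of $s$, fewer than $|Y|$ vertices are excluded. Fix $y_0$ with $y_s\ne y_{s-1}$ for all $s$; then $y_{s-1}y_s\in E_{i_s}$.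

\emph{The vertices $y_0,\dots,y_m$ are distinct.} Suppose $y_s=y_t$ with $s<t$ and $t-s$ minimal. Then $t-s\ne1$ by the choice of $y_0$. If $t-s=2$, the edge $y_sy_{s+1}=y_{s+2}y_{s+1}$ lies in both $E_{i_{s+1}}$ and $E_{i_{s+2}}$, which are edge-disjoint because $i_{s+1}\neq i_{s+2}$. So $t-s\ge3$, and by minimality $y_s,\dots,y_{t-1}$ are distinct. They form a cycle of length $t-s\le m$ in $\bigcup_iE_i$, which does not exist.

\emph{Exactly one twist.} Pick $r$ with $i_r=0$, put $y^*=y_{r-1}$, and let $\pi$ be the pattern of $c_0$ at $y^*$. Follow a point $(y_0,a)$ through the product; after $s$ factors it lies over $y_s$. Step $s$ changes the second coordinate only if $i_s=0$ and $y^*\in\{y_{s-1},y_s\}$. By distinctness, $y_{r-1}=y_{s-1}$ forces $s=r$ and $y_{r-1}=y_s$ forces $s=r-1$; the latter step, if $r\ge2$, has $i_{r-1}\ne i_r=0$. Step $r$ applies $\tau_\pi$. Hence $\delta_{i_m}\cdots\delta_{i_1}(y_0,a)=(y_m,\tau_\pi a)$, and $(y_0,p_\pi)$ is mapped to $(y_m,q_\pi)$.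
\end{proof}

\section{The group}\label{sec:group}

We want one involution for each list coloring of $X$, such that every reduced product of these involutions moves $P$. The set $X$ will be a disjoint union of blocks of the form $Y_\ell\times A$, and Lemma~\ref{lem:walk} disposes of a product as soon as there is one block on which its factors play the roles $1,\dots,n-1$ and $(0,y^*)$ for the correct $y^*$. Two obstacles remain.

First, we cannot give each product a block of its own: an infinite number $\kappa$ of blocks carries $2^\kappa>\kappa$ colorings and hence at least that many products. Countably many blocks will have to serve $\mathfrak c$ generators, in such a way that any finitely many generators receive any prescribed roles on some block. Second, there is a circularity: the correct $y^*$ depends on the restrictions of the colorings to the block, while the block is chosen by prescribing the roles, including $y^*$.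

\subsection{Blocks and addresses}

The first obstacle is removed by attaching to each generator an infinite $0$-$1$ sequence, its \emph{address}, and letting a block read off the role from a finite initial segment. For $\xi\in\{0,1\}^{\mathbb N}$ let $\xi|j\in\{0,1\}^j$ be the initial segment of length $j$.

A \emph{block} is a triple $b=(\ell,j,f)$ with $\ell\ge1$, $j\ge0$ and $f\colon\{0,1\}^j\to R_\ell$; its \emph{level} is $\ell$, and the \emph{role of the address $\xi$ on $b$} is $f(\xi|j)$. For each $(\ell,j)$ there are finitely many $f$, so the set of blocks is countably infinite.

\begin{lemma}\label{lem:roles}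
If $\xi_1,\dots,\xi_t\in\{0,1\}^{\mathbb N}$ are distinct and $r_1,\dots,r_t\in R_\ell$, then there is a block of level $\ell$ on which $\xi_u$ has role $r_u$ for $u=1,\dots,t$.
\end{lemma}

\begin{proof}
Take $j$ so large that $\xi_1|j,\dots,\xi_t|j$ are distinct, put $f(\xi_u|j)=r_u$, and define $f$ arbitrarily on the other words of length $j$.
\end{proof}

Let $X$ be the set of all triples $(b,y,a)$ with $b$ a block of some level $\ell$, $y\in Y_\ell$ and $a\in A$. It is countably infinite. Put $L(b,y,a)=L(a)$, and let $P$ and $Q$ be the sets of points with $a\in A_P$ and $a\in A_Q$. Let $\mathcal C=\prod_{x\in X}L(x)$; then $|\mathcal C|=k^{\aleph_0}=\mathfrak c$. We identify the part of $X$ over a block $b$ of level $\ell$ with $Y_\ell\times A$ and write $c|_b$ for the restriction of $c\in\mathcal C$ to it.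

For $c\in\mathcal C$ and an address $\xi$ let $\gamma_{c,\xi}$ be the permutation of $X$ that acts over each block $b$ as $\delta(c|_b,r)$, where $r$ is the role of $\xi$ on $b$. By Lemma~\ref{lem:invol},
\begin{equation}\label{eq:gamma}
\gamma_{c,\xi}^2=1\qquad\text{and}\qquad c\circ\gamma_{c,\xi}=c .
\end{equation}

\subsection{Each word excludes finitely many addresses}

The circularity is broken by not insisting on a given address for the generator that carries the twist. Given $|Y_m|$ candidate addresses, one block can assign all $|Y_m|$ positions of the twist to them at once. The block is then fixed, Lemma~\ref{lem:walk} names the correct position, and the candidate holding that position succeeds.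

\begin{lemma}\label{lem:few}
Let $i_1,\dots,i_m$ be a reduced sequence in which exactly the numbers $0,\dots,n-1$ occur. Let $c_0,\dots,c_{n-1}\in\mathcal C$, let $\xi_1,\dots,\xi_{n-1}$ be distinct addresses, and put $\gamma_i=\gamma_{c_i,\xi_i}$ for $1\le i\le n-1$. Then fewer than $|Y_m|$ addresses $\xi\notin\{\xi_1,\dots,\xi_{n-1}\}$ have the property that, with $\gamma_0=\gamma_{c_0,\xi}$, one has $\gamma_{i_m}\cdots\gamma_{i_1}(P)=P$.
\end{lemma}

\begin{proof}
Suppose there are distinct addresses $\xi^y$ $(y\in Y_m)$ outside $\{\xi_1,\dots,\xi_{n-1}\}$ with this property. By Lemma~\ref{lem:roles} there is a block $b$ of level $m$ on which $\xi_i$ has role $i$ for $1\le i\le n-1$ and $\xi^y$ has role $(0,y)$ for $y\in Y_m$. Let $y^*$ be given by Lemma~\ref{lem:walk} for the colorings $c_0|_b,\dots,c_{n-1}|_b$, and take $\gamma_0=\gamma_{c_0,\xi}$ with $\xi=\xi^{y^*}$. Over $b$, the map $\gamma_i$ acts as $\delta(c_i|_b,i)$ for $i\ge1$ and $\gamma_0$ acts as $\delta(c_0|_b,(0,y^*))$. So $\gamma_{i_m}\cdots\gamma_{i_1}$ maps a point of $P$ to a point of $Q$, contrary to the choice of $\xi^{y^*}$.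
\end{proof}

\subsection{The recursion}

It remains to choose an address for every coloring so that all the finite exceptional sets are avoided. We use the following standard facts. By the axiom of choice, $\mathfrak c$ is identified with the least ordinal of cardinality $2^{\aleph_0}$, so every ordinal $\alpha<\mathfrak c$ has $|\alpha|<\mathfrak c$, and every set of size $\mathfrak c$ can be enumerated by the ordinals below $\mathfrak c$. For an infinite cardinal $\kappa$, there are at most $\kappa$ finite sequences over a set of size at most $\kappa$, and a union of at most $\kappa$ finite sets has size at most $\kappa$. Finally $\aleph_0<\mathfrak c$.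

\begin{proof}[Proof of Theorem~\ref{thm:group}]
Let $X,P,Q,L,\mathcal C$ be as above, and enumerate $\mathcal C=\{c_\alpha:\alpha<\mathfrak c\}$. By transfinite recursion we choose distinct addresses $\xi_\alpha$ and put $\gamma_\alpha=\gamma_{c_\alpha,\xi_\alpha}$, so that for each $\alpha<\mathfrak c$:
\begin{quote}
$(*)_\alpha$\quad for every reduced sequence $\alpha_1,\dots,\alpha_m$ of ordinals at most $\alpha$ in which $\alpha$ occurs, $\gamma_{\alpha_m}\cdots\gamma_{\alpha_1}(P)\ne P$.
\end{quote}
Suppose $\xi_\beta$ has been chosen for all $\beta<\alpha$, and let $\kappa=\max(|\alpha|,\aleph_0)<\mathfrak c$. There are at most $\kappa$ sequences as in $(*)_\alpha$. In each of them, rename $\alpha$ as $0$ and the other ordinals that occur as $1,\dots,n-1$; their addresses are distinct, so by Lemma~\ref{lem:few} only finitely many addresses outside $\{\xi_\beta:\beta<\alpha\}$ violate the condition for this sequence. Together with the $\xi_\beta$, at most $\kappa$ of the $\mathfrak c$ addresses are excluded, and we let $\xi_\alpha$ be any other.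

Let $\Gamma$ be the group generated by all $\gamma_\alpha$.

(1) Let $\gamma\in\Gamma\setminus\{1\}$. The generators are involutions, so $\gamma=\gamma_{\alpha_m}\cdots\gamma_{\alpha_1}$ for some $m\geq1$; take $m$ minimal. If $\alpha_s=\alpha_{s+1}$, these two factors cancel, which contradicts minimality if $m\geq3$ and $\gamma\ne1$ if $m=2$. So the sequence is reduced, and $(*)_\alpha$ for $\alpha=\max_s\alpha_s$ gives $\gamma(P)\ne P$.

(2) Let $c=c_\alpha\in\mathcal C$. Then $c\circ\gamma_\alpha=c$ by \eqref{eq:gamma}, and $\gamma_\alpha\ne1$ because $(*)_\alpha$ for the one-term sequence $\alpha$ gives $\gamma_\alpha(P)\ne P$.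
\end{proof}

\begin{remark}\label{rem:card}
This group has $|\Gamma|=\mathfrak c$. It has at most $\mathfrak c$ elements, being generated by $\mathfrak c$ elements. For $\alpha\ne\beta$ the sequence $\alpha,\beta$ is reduced, so $\gamma_\beta\gamma_\alpha(P)\neq P$; hence $\gamma_\beta\gamma_\alpha\ne1$ and $\gamma_\alpha\ne\gamma_\beta^{-1}=\gamma_\beta$.
\end{remark}

\section{A group with an infinite gap}\label{sec:sum}

\begin{proof}[Proof of Theorem~\ref{thm:aleph}]
For each $k\ge2$ let $(X_k,P_k,Q_k,\Gamma_k,L_k)$ be as in Theorem~\ref{thm:group}. Let $X=\bigsqcup_kX_k$, a countable set, and let $\Gamma=\bigoplus_k\Gamma_k$ be the group of families $(\gamma_k)$ with $\gamma_k\in\Gamma_k$ and $\gamma_k=1$ for all but finitely many $k$, acting on $X_k$ as $\gamma_k$.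

If $(\gamma_k)$ preserves the $2$-coloring with classes $\bigcup_kP_k$ and $\bigcup_kQ_k$, then $\gamma_k(P_k)=P_k$ for each $k$, so $\gamma_k=1$ by property (1). One color does not suffice, since $\Gamma\ne1$ by property (2). So the distinguishing number is $2$.

For $k\ge2$, use the lists $L_k$ on $X_k$ and arbitrary $k$-sets elsewhere. By property (2), each coloring from these lists is preserved by a non-identity element of $\Gamma_k$, extended by the identity on the other components. So the list distinguishing number exceeds every finite $k$. If all lists have size $\aleph_0$, enumerate $X$ in a sequence and give each point a color of its list not used before. This coloring is injective, so only the identity preserves it.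
\end{proof}

\section{From the group to a graph}\label{sec:graph}

Fix $k\ge2$, let $X,P,Q,\Gamma,L$ be as constructed for Theorem~\ref{thm:group}, and let $X=\{x_n:n\in\mathbb N\}$ be an enumeration without repetition. We first build a graph whose symmetries are those of $\Gamma$, and then modify it so that coloring its edges with $k$ colors achieves no more than coloring $X$.

\subsection{A graph that records the group}

An element $g\in\Gamma$ is determined by its table of values $n\mapsto g(x_n)$, and the graph $H$ draws these tables. Its vertices are $v_x$ $(x\in X)$, $r_g$ $(g\in\Gamma)$, $z_n$ $(n\in\mathbb N)$ and $t_{g,n}$ $(g\in\Gamma,\ n\in\mathbb N)$. Its edges are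
\[
z_nz_{n+1},\qquad t_{g,n}r_g,\qquad t_{g,n}z_n,\qquad t_{g,n}v_{g(x_n)} .
\]
Thus $t_{g,n}$ is the entry in row $g$ and column $n$, joined to its value, and the ray $z_0z_1z_2\cdots$ keeps the columns from being permuted; this is where $X$ has to be countable. The graph $H$ is connected: every $t_{g,n}$ is adjacent to the ray, $r_g$ is adjacent to $t_{g,0}$, and $v_{x_n}$ is adjacent to $t_{1,n}$. Let $V_X=\{v_x:x\in X\}$.

\begin{lemma}\label{lem:H}
The automorphisms of $H$ that preserve $V_X$ are exactly the maps $\hat h$ $(h\in\Gamma)$ given by
\[
v_x\mapsto v_{h(x)},\qquad r_g\mapsto r_{hg},\qquad t_{g,n}\mapsto t_{hg,n},\qquad z_n\mapsto z_n .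
\]
\end{lemma}

\begin{proof}
The map $\hat h$ is a bijection with inverse $\widehat{h^{-1}}$, and it sends the four types of edges to $z_nz_{n+1}$, $t_{hg,n}r_{hg}$, $t_{hg,n}z_n$ and $t_{hg,n}v_{hg(x_n)}$, which are edges. So $\hat h$ is an automorphism preserving $V_X$.

Conversely, let $\psi$ be an automorphism preserving $V_X$. It preserves $T=\{t_{g,n}\}$, which is the set of vertices with a neighbor in $V_X$. Among the vertices outside $V_X\cup T$, the $z_n$ are those that have a neighbor outside $V_X\cup T$, since all neighbors of $r_g$ lie in $T$. So $\psi$ preserves $\{z_n\}$ and $\{r_g\}$. The $z_n$ induce a one-way infinite path, in which $z_0$ is the only vertex of degree $1$ and $z_n$ the only vertex at distance $n$ from it; so $\psi$ fixes every $z_n$. Suppose $\psi(r_g)=r_{g'}$. The vertex $t_{g,n}$ is the unique common neighbor of $r_g$ and $z_n$, so $\psi(t_{g,n})=t_{g',n}$, and passing to the unique neighbors in $V_X$ gives $\psi(v_{g(x_n)})=v_{g'(x_n)}$ for all $n$. Define $h$ by $\psi(r_1)=r_h$. The case $g=1$ gives $\psi(v_x)=v_{h(x)}$ for all $x$. For general $g$ we then get $hg(x_n)=g'(x_n)$ for all $n$, that is, $g'=hg$. So $\psi=\hat h$.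
\end{proof}

\subsection{Links}

To turn point colors on $X$ into edge colors we attach a pendant edge at each $v_x$. This alone is not enough, because the edges of $H$ are colored too, and they break the $\hat h$ far too easily. If $r_1t_{1,0}$ gets a color $a$ and every $r_gt_{g,0}$ with $g\ne1$ gets a color other than $a$, which lists of size $2$ allow, then every $\hat h$ with $h\ne1$ is broken, since it maps $r_1t_{1,0}$ to $r_ht_{h,0}$. We therefore replace each edge of $H$ by a piece with so much symmetry of its own that $k$ colors can break it in only one way; then all pieces are colored alike and carry no further information.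

Let $G$ be obtained from $H$ as follows. Replace every edge $uv$ by a \emph{link}: $k^2$ new vertices, each adjacent to exactly $u$ and $v$. Attach to each $v_x$ one pendant vertex by a \emph{leaf edge} $e_x$. For an edge coloring $c$ and a vertex $w$ in the link of $uv$, the \emph{pair of $w$ read from $u$} is $(c(uw),c(wv))$. Whether the pairs in a link are distinct, and whether they exhaust $[k]^2$, does not depend on the end from which they are read.

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(a)] Every automorphism $\varphi$ of $G$ restricts on $V(H)$ to some $\hat h$, $h\in\Gamma$, and it maps $e_x$ to $e_{h(x)}$ and the link of $uv$ onto the link of $\hat h(u)\hat h(v)$.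
\item[(b)] In a distinguishing edge coloring of $G$, the $k^2$ pairs in each link are distinct.
\item[(c)] If the pairs in each link are distinct, and $\varphi$ preserves the coloring and restricts to the identity on $V(H)$, then $\varphi$ is the identity.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In $G$, pendant vertices have degree $1$, link vertices have degree $2$, and vertices of $H$ have degree at least $k^2\ge4$, since each has a neighbor in $H$. So $\varphi$ preserves these three sets. It preserves $V_X$, the set of vertices of $H$ with a pendant neighbor, and adjacency in $H$, which is the existence of a common neighbor of degree $2$. By Lemma~\ref{lem:H}, $\varphi$ restricts to some $\hat h$. The edge $e_x$ is the only leaf edge at $v_x$, and the link of $uv$ is the set of vertices whose neighborhood is $\{u,v\}$.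

(b) If two vertices of a link have the same pair, then interchanging them and fixing all other vertices is a non-identity automorphism preserving the coloring.

(c) By (a), $\varphi$ fixes the pendant vertices and maps each link to itself, fixing its ends $u,v$. So $w$ and $\varphi(w)$ have the same pair read from $u$, and $\varphi(w)=w$.
\end{proof}

\subsection{The two indices}

\begin{proof}[Proof of Theorem~\ref{thm:graph}]
The graph $G$ is simple, and it is connected because $H$ is. By Remark~\ref{rem:card}, $H$ has $\mathfrak c$ vertices and $\mathfrak c$ edges; links are finite, so $G$ has $\mathfrak c$ vertices.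

\emph{$D'(G)\ge k$.} With fewer than $k$ colors there are at most $(k-1)^2<k^2$ pairs, contradicting Lemma~\ref{lem:G}(b).

\emph{$D'(G)\le k$.} Color each link so that its $k^2$ vertices realize each pair in $[k]^2$ exactly once. Color $e_x$ by $1$ if $x\in P$ and by $2$ if $x\in Q$, which is possible as $k\ge2$. If $\varphi$ preserves this coloring and restricts to $\hat h$, then $e_x$ and $e_{h(x)}$ have the same color for all $x$, so $h(P)=P$, and $h=1$ by Theorem~\ref{thm:group}(1). By Lemma~\ref{lem:G}(c), $\varphi$ is the identity.

\emph{$D'_l(G)>k$.} Give every link edge the list $[k]$ and give $e_x$ the list $L(x)$. Suppose $c$ is a distinguishing coloring from these lists. By Lemma~\ref{lem:G}(b), each link contains $k^2$ distinct pairs from $[k]^2$, so every pair occurs in it exactly once. The coloring $c'(x)=c(e_x)$ lies in $\prod_xL(x)$, so by Theorem~\ref{thm:group}(2) some $\gamma\in\Gamma\setminus\{1\}$ has $c'\circ\gamma=c'$. Extend $\hat\gamma$ to a map $\varphi$ on $V(G)$ as follows. Send the pendant vertex at $v_x$ to the pendant vertex at $v_{\gamma(x)}$. For an edge $uv$ of $H$ with $u'=\hat\gamma(u)$ and $v'=\hat\gamma(v)$, send a vertex $w$ of the link of $uv$ to the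 unique vertex $w'$ of the link of $u'v'$ with $c(u'w')=c(uw)$ and $c(w'v')=c(wv)$. This rule is symmetric in $u$ and $v$ and maps the first link bijectively onto the second. So $\varphi$ is a bijection, and it maps the edges $uw$, $wv$, $e_x$ to $u'w'$, $w'v'$, $e_{\gamma(x)}$, which are edges of the same colors; every edge of $G$ arises as such an image. Hence $\varphi$ is an automorphism preserving $c$, and it is not the identity since $\gamma\ne1$. This is a contradiction.

\emph{$D'_l(G)\le k+1$.} One extra color leaves room in each link, and the argument that broke the symmetries of $H$ works again. Let lists of size $k+1$ be given, so each link vertex has $(k+1)^2$ available pairs. Let $\lambda_g$ be the link of $r_gt_{g,0}$, with pairs read from $r_g$. Give one vertex $w_0$ of $\lambda_1$ an available pair $(a,b)$. Color the remaining link vertices one at a time within each link, so that the pairs in every link are distinct and, in $\lambda_g$ with $g\ne1$, also different from $(a,b)$. At each step at most $k^2-1$ earlier pairs and the pair $(a,b)$ are forbidden, and $(k+1)^2-k^2>0$, so a choice exists. Color the leaf edges arbitrarily from their lists. Let $\varphi$ preserve this coloring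 and restrict to $\hat h$. It maps $r_1$ to $r_h$, $t_{1,0}$ to $t_{h,0}$ and $\lambda_1$ onto $\lambda_h$, so $\varphi(w_0)\in\lambda_h$ has the pair $(a,b)$ read from $r_h$. This forces $h=1$, and $\varphi$ is the identity by Lemma~\ref{lem:G}(c).
\end{proof}

\begin{thebibliography}{1}
\bibitem{KS} Jakub Kwa\'sny and Marcin Stawiski, \emph{List distinguishing index of graphs}, arXiv:2306.06418 (2023).
\end{thebibliography}
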